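# Fresh subsets of one ordinal over the ultrapowers by two normal ultrafilters

## Three theorems on fresh sets over measurable ultrapowers

**Theorem 1.** If ZFC + "there is a supercompact cardinal" is consistent, then so is ZFC + "there are a measurable cardinal $\delta$ and normal ultrafilters $U_0,U_1$ on $\delta$ such that no unbounded subset of $\delta^+$ is fresh over $\operatorname{Ult}(V,U_0)$ and some unbounded subset of $\delta^+$ is fresh over $\operatorname{Ult}(V,U_1)$".

**Theorem 2.** If ZFC + "there are a measurable $\delta$ and a weakly compact $\kappa>\delta$" is consistent, then so is ZFC + "there are a measurable $\delta$, an inaccessible $\kappa>\delta$ and normal ultrafilters $U_0,U_1$ on $\delta$ such that no unbounded subset of $\kappa$ is fresh over $\operatorname{Ult}(V,U_0)$ and some unbounded subset of $\kappa$ is fresh over $\operatorname{Ult}(V,U_1)$".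

**Theorem 3.** Suppose $\kappa>\delta$ is inaccessible, $\operatorname{Add}(\kappa,1)$ forces $\kappa$ to be weakly compact, and $W_0,\dots,W_{n-1}$ ($n\ge 1$) are normal ultrafilters on $\delta$. Then there is a generic extension with no new ${<}\kappa$-sequences of ground model elements (hence with the same normal ultrafilters on $\delta$ and the same Mitchell order $\triangleleft$) in which, for every normal ultrafilter $U$ on $\delta$: some unbounded subset of $\kappa$ is fresh over $\operatorname{Ult}(V,U)$ if and only if $W_i=U$ or $W_i\triangleleft U$ for some $i<n$.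

Here is what the words mean. For a normal ultrafilter $U$ on a measurable cardinal $\delta$, $\operatorname{Ult}(V,U)$ is the transitive collapse of the ultrapower of $V$ by $U$, and $j_U\colon V\to\operatorname{Ult}(V,U)$ is the elementary embedding. We identify elements of the ultrapower with their collapses, so $[f]_U$ is an element of a transitive class.

**Definition (Hamkins).** Given a class $M$, a set $A$ of ordinals is fresh over $M$ if $A\notin M$ and $A\cap\alpha\in M$ for all $\alpha<\operatorname{lub}(A)$, where $\operatorname{lub}(A)$ is the least upper bound of $A$.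

If $A$ is unbounded in a limit ordinal $\lambda$, then $\operatorname{lub}(A)=\lambda$, so freshness says that $M$ has every proper initial segment of $A$ and misses $A$. A small example: if $\mu$ is regular and $b\subseteq\mu$ is $\operatorname{Add}(\mu,1)$-generic over $V$, then $b$ is fresh over $V$, since the forcing is ${<}\mu$-closed and adds no bounded subset of $\mu$, while $b\notin V$ by genericity.

The question, posed by Philipp Lücke and Sandra Müller in "Closure properties of measurable ultrapowers", arXiv:2009.09530 (2020), is whether freshness can depend on the choice of the ultrafilter. Is it consistent that two normal ultrafilters on the same $\delta$ disagree about whether some fixed limit ordinal $\lambda$ has a fresh unbounded subset? Theorem 1 says yes with $\lambda=\delta^+$, which we will see is the least conceivable value. Theorem 2 says yes from a weaker hypothesis, with $\lambda$ inaccessible; nothing here claims that this hypothesis is optimal. Theorem 3 drives Theorem 2 and controls exactly which $U$ admit fresh sets.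

**Definition.** For normal ultrafilters $W,U$ on $\delta$, write $W\triangleleft U$ if $W\in\operatorname{Ult}(V,U)$. This is the Mitchell order.

As an example of what Theorem 3 gives, suppose $\delta$ has exactly two normal ultrafilters $U_0\triangleleft U_1$. With $n=1$ and $W_0=U_1$, exactly $U_1$ admits a fresh unbounded subset of $\kappa$ (we will see that $U_1\triangleleft U_0$ is then impossible). With $W_0=U_0$, both do.

## Ultrapowers by a normal ultrafilter and the Mitchell order

We say "a.e. $\xi$ mod $U$" for "all $\xi$ in some set belonging to $U$". Normal ultrafilters are nonprincipal and $\delta$-complete. Łoś's theorem is used freely. Here are the other facts, for $U$ normal on $\delta$ and $M=\operatorname{Ult}(V,U)$.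

(1) $\delta=[\xi\mapsto\xi]_U$ is the critical point of $j_U$, and for $X\subseteq\delta$ we have $X=j_U(X)\cap\delta=[\xi\mapsto X\cap\xi]_U$. So $\mathcal P(\delta)\subseteq M$. In the same way $X=[\xi\mapsto X\cap(n\times\xi)]_U$ for $X\subseteq n\times\delta$, $n<\omega$.

(2) $M$ is closed under $\delta$-sequences. Given $\langle [F_\nu]_U:\nu<\delta\rangle$, let $F(\xi)=\langle F_\nu(\xi):\nu<\xi\rangle$. Then $[F]_U$ is a sequence of length $[\xi\mapsto\xi]_U=\delta$ whose $\nu$-th entry is $[F_\nu]_U$. It follows that $\delta^+=(\delta^+)^M<j_U(\delta)$, because $j_U(\delta)$ is inaccessible in $M$.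

(3) If $f$ is a function on $\delta$ with $f(\xi)\subseteq \mathcal P(\xi)$, then $[f]_U\subseteq\mathcal P(\delta)$ and, by (1), for $X\subseteq\delta$,
$$X\in[f]_U\iff\{\xi<\delta: X\cap\xi\in f(\xi)\}\in U .$$
So a set $A\subseteq \mathcal P(\delta)$ is in $M$ if and only if some such $f$ satisfies $X\in A\Leftrightarrow\{\xi:X\cap\xi\in f(\xi)\}\in U$ for all $X\subseteq\delta$. In particular $W\triangleleft U$ is witnessed by a function $\delta\to V_\delta$.

(4) If $W\triangleleft U$, then $j_W(\delta)<j_U(\delta)$. Indeed $M$ contains $W$ and all functions $\delta\to\delta$, so $M$ computes the order type $j_W(\delta)$ of these functions modulo $W$ correctly. In $M$ there are $2^\delta<j_U(\delta)$ such functions, since $j_U(\delta)$ is inaccessible in $M$. So $j_W(\delta)<j_U(\delta)$. Hence $\triangleleft$ is well-founded (Mitchell; see Jech, *Set Theory*, Lemma 19.32), and in particular $U\notin\operatorname{Ult}(V,U)$.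

To get a feel for $\triangleleft$: some $W$ satisfies $W\triangleleft U$ if and only if $\{\xi<\delta:\xi\text{ is measurable}\}\in U$. By Łoś the latter says that $\delta$ is measurable in $M$. By (1) and (2), an element of $M$ is a normal ultrafilter on $\delta$ in $M$ if and only if it is one in $V$.

## Cofinality at most $\delta$, and $\delta^+$ when $2^\delta=\delta^+$

Two cases can be settled by hand.

If $\operatorname{cof}(\lambda)\le\delta$, no unbounded $A\subseteq\lambda$ is fresh over any $\operatorname{Ult}(V,U)$. Choose a cofinal sequence $\langle\alpha_\nu:\nu<\operatorname{cof}(\lambda)\rangle$. If all $A\cap\alpha$ are in the ultrapower, then by (2) so is $\langle A\cap\alpha_\nu:\nu<\operatorname{cof}(\lambda)\rangle$, and hence its union $A$. So a positive answer needs $\lambda\ge\delta^+$.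

Now take $\lambda=\delta^+$. Every $A\cap\alpha$ with $\alpha<\delta^+$ has size at most $\delta$, so it lies in $\operatorname{Ult}(V,U)$ by (2). Hence an unbounded subset of $\delta^+$ is fresh exactly when it is not in $\operatorname{Ult}(V,U)$, and every subset of $\delta^+$ outside the ultrapower is unbounded. The question for $\delta^+$ becomes: can one ultrapower contain all of $\mathcal P(\delta^+)$ and another miss part of it?

A sensible first attempt is to look in a model with $2^\delta=\delta^+$, where ultrapowers are easiest to handle. It stops at once. Let $e\colon\delta^+\to\mathcal P(\delta)$ be a bijection. If $\mathcal P(\delta^+)\subseteq\operatorname{Ult}(V,U)$, then the ultrapower contains $\{(\alpha,\eta)\in\delta^+\times\delta:\eta\in e(\alpha)\}$, suitably coded, and $\{\alpha<\delta^+:e(\alpha)\in U\}$. From these it computes $U$, contradicting (4). So under $2^\delta=\delta^+$ every normal $U$ admits a fresh unbounded subset of $\delta^+$. For Theorem 1 we need $2^\delta>\delta^+$, and a $U_0$ whose ultrapower is rich in subsets of $\mathcal P(\delta)$.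

## A normal ultrafilter whose ultrapower contains $\mathcal P(\delta^+)$

Recall that $\delta$ is $\mu$-supercompact if there is an elementary $j\colon V\to M$ with critical point $\delta$, $j(\delta)>\mu$ and ${}^{\mu}M\subseteq M$, and supercompact if this holds for all $\mu$.

**Lemma 1 (Solovay).** Let $\delta$ be $2^\delta$-supercompact. Then every $A\subseteq \mathcal P(\delta)$ is in $\operatorname{Ult}(V,U)$ for some normal ultrafilter $U$ on $\delta$.

**Proof.** The trick is to pick a counterexample at every $\xi<\delta$, so that the sequence of counterexamples represents the counterexample at $\delta$.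

Call $A\subseteq \mathcal P(\xi)$ bad for $\xi$ if there are no normal ultrafilter $D$ on $\xi$ and function $f$ on $\xi$ with $f(\eta)\subseteq \mathcal P(\eta)$ such that for all $X\subseteq\xi$: $X\in A\Leftrightarrow\{\eta<\xi:X\cap\eta\in f(\eta)\}\in D$. By (3) we must show that no $A$ is bad for $\delta$.

Let $j\colon V\to M$ have critical point $\delta$ with ${}^{2^\delta}M\subseteq M$. Then $M$ and $V$ have the same subsets of $\mathcal P(\delta)$ and the same functions $\delta\to V_\delta$, so they agree on badness for $\delta$. Suppose some $A$ is bad for $\delta$; then $A$ is also bad for $\delta$ in $M$. For $\xi<\delta$ let $F(\xi)\subseteq \mathcal P(\xi)$ be bad for $\xi$ if possible, and $\emptyset$ otherwise. By elementarity, $B=j(F)(\delta)$ is bad for $\delta$ in $M$, hence in $V$. But $D=\{X\subseteq\delta:\delta\in j(X)\}$ is a normal ultrafilter, and for $X\subseteq\delta$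
$$\{\eta<\delta:X\cap\eta\in F(\eta)\}\in D\iff j(X)\cap\delta\in j(F)(\delta)\iff X\in B,$$
since $j(X)\cap\delta=X$. So $D$ and $F$ show that $B$ is not bad, a contradiction. $\square$

**Lemma 2.** If $\delta$ is $2^\delta$-supercompact and $2^\delta=2^{\delta^+}$, then there is a normal $U_0$ on $\delta$ with $\mathcal P(\delta^+)\subseteq\operatorname{Ult}(V,U_0)$.

**Proof.** We pack all of $\mathcal P(\delta^+)$ into a single subset of $\mathcal P(\delta)$ and apply Lemma 1. Let $\pi\colon \mathcal P(\delta)\to \mathcal P(\delta^+)$ be a bijection. For $x,y\subseteq\delta$ let $x\oplus y\subseteq\delta$ be the set that copies $x$ onto the even ordinals and $y$ onto the odd ones; this is a bijection $\mathcal P(\delta)^2\to \mathcal P(\delta)$, and transitive models agree about it. Let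
$$A=\{x\oplus y: y\text{ codes a well-order of }\delta\text{ of some type }\alpha,\text{ and }\alpha\in\pi(x)\},$$
with relations on $\delta$ coded by subsets of $\delta$ through Gödel pairing. By Lemma 1 take $U_0$ with $A\in N=\operatorname{Ult}(V,U_0)$. Every $\alpha\in[\delta,\delta^+)$ is the type of some well-order of $\delta$, and $\mathcal P(\delta)\subseteq N$. So for every $x\subseteq\delta$
$$\pi(x)\setminus\delta=\{\alpha:\exists y\subseteq\delta\ (y\text{ codes a well-order of }\delta\text{ of type }\alpha\text{ and }x\oplus y\in A)\}\in N .$$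
Also $\pi(x)\cap\delta\in \mathcal P(\delta)\subseteq N$. So $\pi(x)\in N$, and every subset of $\delta^+$ is some $\pi(x)$. $\square$

## Theorem 1: an ultrafilter that is older than the generic subset of $\delta^+$

Lemma 2 supplies $U_0$. For $U_1$ we use an ultrafilter that was present before a generic $b\subseteq\delta^+$ was added: a function representing $b$ can be cut down to an object of size $\delta$, and adding $b$ adds no such objects. The model must have $2^\delta=2^{\delta^+}$ and keep $\delta$ supercompact.

By Laver's theorem (*Israel J. Math.* 29 (1978)) we may assume that in $V$, $\delta$ is supercompact and remains so after every ${<}\delta$-directed closed forcing. Let $\mathbb Q=\operatorname{Add}(\delta^+,1)$ (partial functions from $\delta^+$ to $2$ of size $\le\delta$), $\theta=2^{2^\delta}$, and $\mathbb P=\operatorname{Add}(\delta,\theta)$ (partial functions from $\theta\times\delta$ to $2$ of size ${<}\delta$). Let $g\times b$ be $\mathbb P\times\mathbb Q$-generic over $V$, with $b$ regarded as a subset of $\delta^+$, and let $W=V[g][b]$. Unions of directed sets of fewer than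 $\delta$ conditions are conditions, so $\mathbb P$ and $\mathbb P\times\mathbb Q$ are ${<}\delta$-directed closed, and $\delta$ is supercompact in $V[g]$ and in $W$.

**Step 1: $2^\delta=2^{\delta^+}$ in $W$.** This is the cardinal arithmetic that Lemma 2 needs. In $V$ we have $|\mathbb Q|=2^\delta$ and $\theta^{2^\delta}=\theta$. A nice $\mathbb Q$-name for a function $\delta^+\to\theta$ consists of $\delta^+$ antichains of $\mathbb Q$ with values in $\theta$ attached, so there are at most $\theta^{2^\delta}=\theta$ of them. Hence $|\theta|^{\delta^+}=|\theta|$ in $V[b]$. As $\mathbb Q$ is closed under descending sequences of length $\le\delta$, it adds no $\delta$-sequences of elements of $V$. So $\delta^+$ is preserved, $\delta$ is still inaccessible in $V[b]$, and $\mathbb P=\operatorname{Add}(\delta,\theta)^{V[b]}$. In $V[b]$, therefore, $\mathbb P$ is $\delta^+$-c.c. (by the $\Delta$-system lemma) and has size $|\theta|$. A nice $\mathbb P$-name for a subset of $\delta^+$ is a $\delta^+$-sequence of antichains of size $\le\delta$, so in $V[b]$ there are at most $|\theta|^{\delta^+}=|\theta|$ of these.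 Since $W=V[b][g]$, we get $2^{\delta^+}\le|\theta|$ in $W$. As $g$ adds $|\theta|$ distinct subsets of $\delta$, also $|\theta|\le2^\delta$ in $W$. Finally, $\delta^+$ is the same cardinal in $V$, $V[g]$, $V[b]$ and $W$.

**Step 2: $V[g]$ and $W$ have the same $\delta$-sequences of ordinals.** We need that adding $b$ on top of $V[g]$ creates nothing of size $\delta$. This is an instance of Easton's lemma (Jech, *Set Theory*, Lemma 15.19), and here it can be seen directly. Let $s\colon\delta\to\mathrm{Ord}$ be in $W=V[b][g]$. As $\mathbb P$ is $\delta^+$-c.c. in $V[b]$, $s$ has a nice $\mathbb P$-name in $V[b]$ that amounts to a set of at most $\delta$ triples $(\nu,\beta,p)$ with $\nu<\delta$, $\beta$ an ordinal and $p\in\mathbb P$. This is a $\delta$-sequence of elements of $V$, so the name is in $V$, and $s\in V[g]$.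

**Step 3: the ultrafilter $U_1$ and a fresh set.** Let $U_1\in V[g]$ be a normal ultrafilter on $\delta$ in $V[g]$. By Step 2 it is a normal ultrafilter in $W$. We claim $b\notin\operatorname{Ult}(W,U_1)$. In $V[g]$ choose $\langle h_\gamma:\gamma<\delta^+\rangle$ with $h_\gamma\colon\delta\to\delta$ and $[h_\gamma]_{U_1}=\gamma$; this is possible because $\delta^+<j_{U_1}(\delta)$ by (2). As $V[g]$ and $W$ have the same functions $\delta\to\mathrm{Ord}$, they collapse these functions modulo $U_1$ in the same way, so $[h_\gamma]_{U_1}=\gamma$ also in $W$. Suppose $b=[f]_{U_1}$ with $f\in W$. Then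
$$b=\{\gamma<\delta^+:\{\xi<\delta:h_\gamma(\xi)\in f(\xi)\}\in U_1\}. \tag{5}$$
Since $h_\gamma(\xi)<\delta$, the right side of (5) does not change if we replace each $f(\xi)$ by $f(\xi)\cap\delta$. The new $f\colon\delta\to \mathcal P(\delta)$ is coded by a subset of $\delta\times\delta$, so $f\in V[g]$ by Step 2, and (5) gives $b\in V[g]$. But $b$ is $\mathbb Q$-generic over $V[g]$, and for each $x\in V[g]$ the conditions that disagree with $x$ somewhere are dense. This is a contradiction.

By genericity $b$ is unbounded in $\delta^+$, and by (2) in $W$ every $b\cap\alpha$ with $\alpha<\delta^+$ is in $\operatorname{Ult}(W,U_1)$. So $b$ is an unbounded subset of $\delta^+$ that is fresh over $\operatorname{Ult}(W,U_1)$.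

**Step 4: the ultrafilter $U_0$.** By Step 1 and Lemma 2, applied in $W$, there is a normal $U_0$ with $\mathcal P(\delta^+)\subseteq\operatorname{Ult}(W,U_0)$. So no subset of $\delta^+$ is fresh over $\operatorname{Ult}(W,U_0)$. This proves Theorem 1 with $\lambda=\delta^+$, the least value allowed by the cofinality argument. $\blacksquare$

## Coherent systems and threads at an inaccessible $\kappa$

From now on $\kappa>\delta$ is inaccessible. If $U$ is normal on $\delta$ and $\nu<\kappa$, then $|j_U(\nu)|\le|\nu|^\delta<\kappa$. Functions $\delta\to\kappa$ are bounded, so every ordinal below $j_U(\kappa)$ is below some $j_U(\nu)$ with $\nu<\kappa$. Hence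
$$j_U(\kappa)=\kappa=\sup j_U[\kappa]. \tag{6}$$
Let $\mathrm{Fr}_\kappa$ be the set of normal $U$ on $\delta$ such that some unbounded subset of $\kappa$ is fresh over $\operatorname{Ult}(V,U)$. We first translate membership in $\mathrm{Fr}_\kappa$ into a statement that does not mention the ultrapower.

**Definition.** A $U$-coherent system is a sequence $\langle f_\alpha:\alpha<\kappa\rangle$ with $f_\alpha\colon\delta\to \mathcal P(\alpha)$ such that for all $\alpha<\beta<\kappa$, $f_\alpha(\xi)=f_\beta(\xi)\cap\alpha$ for a.e. $\xi$ mod $U$. A thread through it is a sequence $\langle E_\xi:\xi<\delta\rangle$ with $E_\xi\subseteq\kappa$ such that for each $\alpha<\kappa$, $E_\xi\cap\alpha=f_\alpha(\xi)$ for a.e. $\xi$ mod $U$.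

For example, from any $E_\xi\subseteq\kappa$ ($\xi<\delta$) we get the coherent system $f_\alpha(\xi)=E_\xi\cap\alpha$, which has the thread $\langle E_\xi\rangle$. It stays coherent with the same thread if each $f_\alpha$ is changed on a set of $\xi$ outside $U$ that depends on $\alpha$. A system without a thread has to use this freedom in an essential way.

**Lemma 3.** $U\in\mathrm{Fr}_\kappa$ if and only if some $U$-coherent system has no thread.

**Proof.** Write $M=\operatorname{Ult}(V,U)$ and $j=j_U$. Let $\langle f_\alpha\rangle$ be coherent without thread, and let $A=\bigcup_{\alpha<\kappa}[f_\alpha]_U$. By Łoś, $[f_\alpha]_U\subseteq j(\alpha)$ and $[f_\beta]_U\cap j(\alpha)=[f_\alpha]_U$ for $\alpha<\beta$, so $A\cap j(\alpha)=[f_\alpha]_U\in M$. The $j(\alpha)$ are cofinal in $\kappa$, so $A\subseteq\kappa$ and all proper initial segments of $A$ are in $M$. If $A\in M$, then since $A\subseteq\kappa=j(\kappa)$ we can write $A=[\langle E_\xi\rangle]_U$ with $E_\xi\subseteq\kappa$. Then $[\langle E_\xi\rangle]_U\cap j(\alpha)=[f_\alpha]_U$ for all $\alpha$, so $\langle E_\xi\rangle$ is a thread,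 a contradiction. So $A\notin M$. Hence $A$ is unbounded in $\kappa$, as otherwise it would equal one of its initial segments $A\cap\zeta\in M$ with $\zeta<\kappa$. So $A$ is fresh.

Conversely, let $A$ be unbounded in $\kappa$ and fresh over $M$, and let $f_\alpha\colon\delta\to \mathcal P(\alpha)$ represent $A\cap j(\alpha)$. By Łoś this is a coherent system. A thread $\langle E_\xi\rangle$ would satisfy $[\langle E_\xi\rangle]_U\cap j(\alpha)=A\cap j(\alpha)$ for all $\alpha<\kappa$ and $[\langle E_\xi\rangle]_U\subseteq j(\kappa)=\kappa$. Then $A=[\langle E_\xi\rangle]_U\in M$, a contradiction. $\square$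

Recall that an uncountable $\kappa$ is weakly compact if $\kappa\to(\kappa)^2_2$. Textbook equivalents are: $\kappa\to(\kappa)^2_\mu$ for all $\mu<\kappa$; and $\kappa$ is inaccessible with the tree property.

**Lemma 4.** If $\kappa>\delta$ is weakly compact, then $\mathrm{Fr}_\kappa=\emptyset$.

**Proof.** By Lemma 3 we must find a thread through a given $U$-coherent system $\langle f_\alpha\rangle$. The idea is to make the measure one sets of coherence independent of the pair. Colour each pair $\alpha<\beta$ by $\{\xi:f_\alpha(\xi)=f_\beta(\xi)\cap\alpha\}\in U$. There are at most $2^\delta<\kappa$ colours, so there is $T\in[\kappa]^\kappa$ all of whose pairs have one colour $X\in U$. Let $E_\xi=\bigcup_{\alpha\in T}f_\alpha(\xi)$ for $\xi\in X$, and $E_\xi=\emptyset$ otherwise. Let $\xi\in X$ and $\alpha\in T$. If $\beta\in T$ is above $\alpha$, then $f_\beta(\xi)\cap\alpha=f_\alpha(\xi)$; if it is below, then $f_\beta(\xi)\subseteq f_\alpha(\xi)$. So $E_\xi\cap\alpha=f_\alpha(\xi)$. For arbitrary $\alpha'<\kappa$ pick $\alpha\in T$ above it; then a.e. $f_{\alpha'}(\xi)=f_\alpha(\xi)\cap\alpha'=E_\xi\cap\alpha'$.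 So $\langle E_\xi\rangle$ is a thread. $\square$

We will often use the following observation.

(7) If $\mu>\delta$ is regular and $\langle Z_\gamma:\gamma<\mu\rangle$ is a decreasing sequence of subsets of $\delta$, then it is eventually constant: each $\xi<\delta$ leaves at most once, and the supremum of these at most $\delta$ stages is below $\mu$.

## Remembering a generic sequence only modulo a filter

How can we make $W\in\mathrm{Fr}_\kappa$ by forcing? Following Theorem 1, one would add a generic $b\subseteq\kappa$ by $\operatorname{Add}(\kappa,1)$ and hope that $b$ is fresh over $\operatorname{Ult}(V[b],W)$. In Theorem 1 the decisive move was to replace $f(\xi)$ by $f(\xi)\cap\delta$, which made the representing function an object of size $\delta$ that the forcing could not have added. Here $j_W(\kappa)=\kappa$, and a representing function has values $f(\xi)\subseteq\kappa$ which can be new. The argument stops exactly there, and under the hypothesis of Theorem 3 the hope is false: $\kappa$ is weakly compact in $V[b]$, so $\mathrm{Fr}_\kappa=\emptyset$ there by Lemma 4.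

Lemma 3 tells us what to do instead. Add $\delta$ many generic subsets $H(\eta)$ of $\kappa$, for $\eta<\delta$. The system $\eta\mapsto H(\eta)\cap\gamma$ ($\gamma<\kappa$) is $W$-coherent, and its obvious thread is $H$ itself. So keep, for each $\gamma$, only the class of $\eta\mapsto H(\eta)\cap\gamma$ modulo $W$, and pass to the model $V[A]$ generated by these classes. In $V[A]$ one can still choose a representative of each class, so the coherent system survives, but the thread should be gone. For several ultrafilters $W_0,\dots,W_{n-1}$ we do this simultaneously.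

Does this produce fresh sets for other $U$? It does whenever $W_i\triangleleft U$, because then the $W_i$-system reflects to a $U$-system. Theorem 3 says that this is the only way. To show that another $U$ stays out of $\mathrm{Fr}_\kappa$ we start from a thread $\langle B_\xi\rangle$ in the large model, where $\kappa$ is weakly compact, and examine the sets of generic coordinates from which each $B_\xi$ can be computed.

**The forcing.** Let $I=n\times\delta$. For $Y\subseteq I$ put $(Y)_i=\{\eta:(i,\eta)\in Y\}$, and let
$$\mathcal F=\{Y\subseteq I:(Y)_i\in W_i\text{ for all }i<n\},$$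
a proper filter on $I$ (for $n=1$ it is $W_0$). For nonempty $Y\subseteq I$ let $Q_Y$ be the set of functions $f$ on $Y$ for which there is $\mathrm{lh}(f)<\kappa$ with $f(t)\in{}^{\mathrm{lh}(f)}2$ for all $t\in Y$, ordered by coordinatewise extension. Let $Q=Q_I$.

Fix a bijection $\mathrm{rank}\colon Y\to|Y|$. Every ordinal below $|Y|\cdot\gamma$ is uniquely of the form $|Y|\cdot\nu+\rho$ with $\nu<\gamma$ and $\rho<|Y|$. So sending $(\nu,t)$ to $|Y|\cdot\nu+\mathrm{rank}(t)$ gives an isomorphism of $Q_Y$ with $\{s\in{}^{<\kappa}2:|Y|\text{ divides }\mathrm{lh}(s)\}$, which is dense in $\operatorname{Add}(\kappa,1)$. Hence $Q_Y$ forces $\kappa$ to be weakly compact. It is ${<}\kappa$-closed, as unions show. For a partition of $I$ into nonempty pieces $Y_1,\dots,Y_k$, $Q$ is dense in $Q_{Y_1}\times\dots\times Q_{Y_k}$, since tuples of conditions can be extended to have equal lengths.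

Let $H$ be $Q$-generic over $V$, viewed as $\langle H(t):t\in I\rangle$ with $H(t)\in{}^\kappa2$. Let $H|\gamma=\langle H(t)\upharpoonright\gamma:t\in I\rangle\in Q$. A condition $f$ is in the generic filter (we write $f\in H$) if and only if $f=H|\mathrm{lh}(f)$.

**The model.** For $f,g\in Q$ of equal length let $f\sim g$ if and only if $\{t:f(t)=g(t)\}\in\mathcal F$, and let $[f]$ be the $\sim$-class of $f$ in $V$. Put $a_\gamma=[H|\gamma]$ and $A=\langle a_\gamma:\gamma<\kappa\rangle$. The model of Theorem 3 is $V[A]$. The classes can be coded by ordinals in $V$, so $V[A]$ is a model of ZFC between $V$ and $V[H]$, and is therefore a generic extension of $V$ by the textbook theorem on intermediate models. For a small example, conditions of equal length that differ only on coordinates in $n\times\xi$ with $\xi<\delta$ are equivalent, since each $W_i$ contains $\delta\setminus\xi$. So no single coordinate influences $a_\gamma$.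

**Facts (a), (b), (c).** These three facts do the bookkeeping.

(a) $V[H]$ has no new ${<}\kappa$-sequences of elements of $V$, as $Q$ is ${<}\kappa$-closed. Let $N$ be a model of ZFC with $V\subseteq N\subseteq V[H]$. Since $2^\delta<\kappa$, $N$ has the same subsets of $\mathcal P(\delta)$ and the same functions $\delta\to V_\delta$ and $\delta\to\mathrm{Ord}$ as $V$. So it has the same normal ultrafilters on $\delta$, and by (3) the same relation $\triangleleft$. Also $\kappa$ is inaccessible in $N$. If $h\in V$ is a function from $\delta$ to $\mathrm{Ord}$ or to $\mathcal P(\mathrm{Ord})$, then $[h]_U$ has the same value in $N$ as in $V$: for ordinal values it is the rank of $h$ among the functions $\delta\to\mathrm{Ord}$ modulo $U$, and for set values it is $\{[e]_U:e\in{}^\delta\mathrm{Ord},\ e(\xi)\in h(\xi)\text{ a.e.}\}$. The same holds for normal ultrafilters $D$ on some $\xi<\delta$. Finally, for $Y\subseteq I$, $V[H]$ is an extension of $V[H\upharpoonright Y]$ by $Q_{I\setminus Y}$, which is still ${<}\kappa$-closed there. So $V[H]$ has no new ${<}\kappa$-sequences of elements of $V[H\upharpoonright Y]$.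 (Here $V[H\upharpoonright\emptyset]=V$, and for $Y=I$ there is nothing to show.)

(b) If $x$ is a set of ordinals in $V[H\upharpoonright Y]\cap V[H\upharpoonright Y']$, then $x\in V[H\upharpoonright(Y\cap Y')]$. This is clear if $Y\subseteq Y'$ or $Y'\subseteq Y$. Otherwise $G=H\upharpoonright(Y\setminus Y')$ and $G'=H\upharpoonright(Y'\setminus Y)$ are mutually generic over $V_0=V[H\upharpoonright(Y\cap Y')]$, and $x=\sigma^G=\tau^{G'}$ for names $\sigma,\tau\in V_0$. Let $(p,q)\in G\times G'$ force $\sigma=\tau$. Then $p$ decides "$\alpha\in\sigma$" for every ordinal $\alpha$. Otherwise take $p_1,p_2\le p$ deciding it differently, and $q'\le q$ deciding "$\alpha\in\tau$"; one of $(p_1,q')$, $(p_2,q')$ forces $\sigma$ and $\tau$ to differ at $\alpha$, which is impossible. So $x=\{\alpha:p\Vdash\alpha\in\sigma\}\in V_0$.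

(c) For $Y\in\mathcal F$ we have $V[A]\subseteq V[H\upharpoonright Y]$. Indeed $a_\gamma$ is the class of any $f\in Q$ of length $\gamma$ with $f(t)=H(t)\upharpoonright\gamma$ for $t\in Y$, because such an $f$ agrees with $H|\gamma$ on $Y\in\mathcal F$. So $A$ can be computed from $H\upharpoonright Y$.

By (a), $V[A]$ has no new ${<}\kappa$-sequences of elements of $V$, and has the same normal ultrafilters on $\delta$ with the same Mitchell order. The equivalence of Theorem 3 remains, and we prove it in three steps.

## Theorem 3, the ultrafilters $W_i$ and those above them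

**Step 1: $W_i\in\mathrm{Fr}_\kappa$ in $V[A]$.** We exhibit a $W_i$-coherent system without a thread. In $V[A]$ choose $r_\gamma\in a_\gamma$ for $\gamma<\kappa$, and for $\eta<\delta$ let $f_\gamma(\eta)=\{\nu<\gamma:r_\gamma(i,\eta)(\nu)=1\}$. In $V[H]$ put $H_\gamma(\eta)=\{\nu<\gamma:H(i,\eta)(\nu)=1\}$. Since $r_\gamma\sim H|\gamma$,
$$f_\gamma(\eta)=H_\gamma(\eta)\quad\text{for a.e. }\eta\text{ mod }W_i. \tag{8}$$
As $H_\gamma(\eta)=H_\beta(\eta)\cap\gamma$ for all $\eta$ and all $\gamma<\beta$, the system $\langle f_\gamma:\gamma<\kappa\rangle\in V[A]$ is $W_i$-coherent.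

Suppose $\langle E_\eta:\eta<\delta\rangle\in V[A]$ is a thread. By (8) the sets $\{\eta:E_\eta\cap\gamma=H_\gamma(\eta)\}$ are in $W_i$, and they decrease with $\gamma$. By (7) in $V[H]$ they are eventually constant, so there is an $\eta$ that lies in all of them. Hence $E_\eta=\{\nu<\kappa:H(i,\eta)(\nu)=1\}$. With $t=(i,\eta)$ this gives $H(t)\in V[A]$. Since $I\setminus\{t\}\in\mathcal F$, (c) gives $H(t)\in V[H\upharpoonright(I\setminus\{t\})]$. But $H(t)$ is generic over that model for the atomless forcing $Q_{\{t\}}$, a contradiction. So there is no thread, and Lemma 3 in $V[A]$ gives $W_i\in\mathrm{Fr}_\kappa$.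

**Step 2: if $W_i\triangleleft U$, then $U\in\mathrm{Fr}_\kappa$ in $V[A]$.** We transfer the system of Step 1 from $W_i$ to $U$ by means of the ultrafilters that represent $W_i$. By Łoś, in $V$ there are $S\in U$ and normal ultrafilters $D_\xi$ on $\xi$ ($\xi\in S$) with $[\langle D_\xi\rangle]_U=W_i$. By (3), for $X\subseteq\delta$,
$$X\in W_i\iff\{\xi\in S:X\cap\xi\in D_\xi\}\in U. \tag{9}$$
Let $f_\gamma,H_\gamma$ be as in Step 1. By (a), each $f_\gamma$ and each $H_\gamma$ is in $V$. For $\xi\in S$ let
$$g_\gamma(\xi)=[f_\gamma\upharpoonright\xi]_{D_\xi}\subseteq j_{D_\xi}(\gamma),\qquad h_\gamma(\xi)=[H_\gamma\upharpoonright\xi]_{D_\xi}\subseteq j_{D_\xi}(\gamma).$$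
Let $\rho_\gamma=[\xi\mapsto j_{D_\xi}(\gamma)]_U$ and $B_\gamma=[g_\gamma]_U\subseteq\rho_\gamma$. Since $j_{D_\xi}(\gamma)\ge\gamma$, we have $\rho_\gamma\ge j_U(\gamma)\ge\gamma$. Since $j_{D_\xi}(\gamma)<\kappa$ for all $\xi\in S$, we have $\rho_\gamma<j_U(\kappa)=\kappa$.

Let $\gamma<\beta$. The set $X=\{\eta:f_\gamma(\eta)=f_\beta(\eta)\cap\gamma\}$ is in $W_i$, so by (9) $X\cap\xi\in D_\xi$ for a.e. $\xi$ mod $U$. For these $\xi$, Łoś for $D_\xi$ gives $g_\gamma(\xi)=g_\beta(\xi)\cap j_{D_\xi}(\gamma)$. Łoś for $U$ then gives $B_\beta\cap\rho_\gamma=B_\gamma$. So $B=\bigcup_{\gamma<\kappa}B_\gamma\in V[A]$ is a subset of $\kappa$ with $B\cap\rho_\gamma=B_\gamma$. As the $\rho_\gamma$ are cofinal in $\kappa$, all proper initial segments of $B$ are in $\operatorname{Ult}(V[A],U)$.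

Suppose $B\in\operatorname{Ult}(V[A],U)$. As $B\subseteq\kappa=j_U(\kappa)$, we have $B=[\langle C_\xi\rangle]_U$ with $C_\xi\subseteq\kappa$ and $\langle C_\xi:\xi<\delta\rangle\in V[A]$. For each $\gamma$, $B\cap\rho_\gamma=B_\gamma$ gives $C_\xi\cap j_{D_\xi}(\gamma)=g_\gamma(\xi)$ for a.e. $\xi$ mod $U$. Moreover $g_\gamma(\xi)=h_\gamma(\xi)$ for a.e. $\xi$, by (8) and (9). So the sets
$$Z_\gamma=\{\xi\in S:C_\xi\cap j_{D_\xi}(\gamma)=h_\gamma(\xi)\}$$
are in $U$. Since $H_\gamma(\eta)=H_\beta(\eta)\cap\gamma$ for all $\eta$, we have $h_\gamma(\xi)=h_\beta(\xi)\cap j_{D_\xi}(\gamma)$ for all $\xi\in S$ and $\gamma<\beta$, so $Z_\gamma$ decreases with $\gamma$. By (7) in $V[H]$ some $\xi\in S$ lies in every $Z_\gamma$. As $j_{D_\xi}(\gamma)\ge\gamma$, this means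
$$C_\xi=\bigcup_{\gamma<\kappa}h_\gamma(\xi)\in V[H\upharpoonright(\{i\}\times\xi)].$$
On the other hand $I\setminus(\{i\}\times\xi)\in\mathcal F$, so $C_\xi\in V[A]\subseteq V[H\upharpoonright(I\setminus(\{i\}\times\xi))]$ by (c). By (b), $C_\xi\in V$.

This contradicts genericity, because for each $C\in V$ the conditions in $Q_{\{i\}\times\xi}$ forcing $\bigcup_\gamma h_\gamma(\xi)\ne C$ are dense. Given $f$ of length $\gamma$, extend it to length $\gamma+1$ by giving all coordinates $(i,\eta)$, $\eta<\xi$, the same value $v$ at $\gamma$. Since $j_{D_\xi}(\gamma)$ is represented by the constant function $\gamma$, the extension forces $j_{D_\xi}(\gamma)\in h_{\gamma+1}(\xi)$ if and only if $v=1$. As $h_{\gamma+1}(\xi)$ is the part of $\bigcup_\beta h_\beta(\xi)$ below $j_{D_\xi}(\gamma+1)>j_{D_\xi}(\gamma)$, we can choose $v$ so that the union disagrees with $C$ at $j_{D_\xi}(\gamma)$.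

Hence $B\notin\operatorname{Ult}(V[A],U)$. So $B$ is unbounded in $\kappa$ and fresh over $\operatorname{Ult}(V[A],U)$.

## Theorem 3, all other ultrafilters: which coordinates a thread depends on

**Step 3: if $U\ne W_i$ and $W_i\not\triangleleft U$ for all $i<n$, then $U\notin\mathrm{Fr}_\kappa$ in $V[A]$.** By Lemma 3 we must find in $V[A]$ a thread through any given $U$-coherent system $\langle f_\alpha\rangle\in V[A]$. As $\kappa$ is weakly compact in $V[H]$, Lemmas 3 and 4 give a thread $\langle B_\xi:\xi<\delta\rangle\in V[H]$. We will show that, for a.e. $\xi$, it is already in $V[A]$. For $\xi<\delta$ let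
$$F_\xi=\{Y\subseteq I:B_\xi\in V[H\upharpoonright Y]\}.$$
This family records which sets of coordinates suffice to compute $B_\xi$. It is upward closed, contains $I$, and is closed under finite intersections by (b). It may contain $\emptyset$, namely when $B_\xi\in V$. Whether $Y\in F_\xi$ can be checked in $V[H]$ by searching the set of nice $Q_Y$-names in $V$ for subsets of $\kappa$, so $\langle F_\xi:\xi<\delta\rangle\in V[H]$. As it is coded by a subset of $\delta\times \mathcal P(I)$, a set in $V$ of size $2^\delta<\kappa$, (a) gives $\langle F_\xi:\xi<\delta\rangle\in V$.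

**Claim A.** For $Y\in\mathcal F$, $\{\xi:Y\in F_\xi\}\in U$.

**Proof.** We compare with a thread found in a smaller model. By (c) the system is in $V[H\upharpoonright Y]$, where $\kappa$ is weakly compact. So there is a thread $\langle B'_\xi\rangle\in V[H\upharpoonright Y]$. The sets $\{\xi:B_\xi\cap\alpha=B'_\xi\cap\alpha\}$ are in $U$ and decrease with $\alpha<\kappa$, so by (7) they are eventually constant. Hence $\{\xi:B_\xi=B'_\xi\}\in U$, and $Y\in F_\xi$ for each such $\xi$. $\square$

**Claim B.** $T:=\{\xi:\mathcal F\subseteq F_\xi\}\in U$.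

**Proof.** This claim interchanges "for all $Y\in\mathcal F$" and "for a.e. $\xi$". Since $|\mathcal F|>\delta$, completeness of $U$ does not give this, and here the hypothesis on $U$ is used. Suppose $T\notin U$ and work in $V$. Let $S=\delta\setminus T\in U$, and for $\xi\in S$ choose $Y_\xi\in\mathcal F\setminus F_\xi$. Let
$$Y=\{(i,\eta)\in I:(i,\eta)\in Y_\xi\text{ for all }\xi\in S\cap\eta\}.$$
Each $(Y)_i$ is a diagonal intersection of sets in $W_i$, so $Y\in\mathcal F$ by normality. Since $U\ne W_i$, there is $X_i\in U\setminus W_i$ for each $i<n$. Then $X=\bigcap_{i<n}X_i\in U$, and $\delta\setminus X\in W_i$ for all $i$. So $Y^*=Y\cap(n\times(\delta\setminus X))\in\mathcal F$. By Claim A, $S'=\{\xi\in S\cap X:Y^*\in F_\xi\}\in U$.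

Let $\xi\in S'$. As $\xi\in X$, no $(i,\xi)$ is in $Y^*$, so
$$Y^*\cap(n\times[\xi,\delta))\subseteq Y\cap(n\times(\xi,\delta))\subseteq Y_\xi,$$
the last inclusion by the definition of $Y$, since $\xi\in S\cap\eta$ for $\eta>\xi$. As $Y_\xi\notin F_\xi$ and $F_\xi$ is upward closed, $Y^*\cap(n\times[\xi,\delta))\notin F_\xi$. As $Y^*\in F_\xi$ and $F_\xi$ is closed under intersections, $n\times[\xi,\delta)\notin F_\xi$. Therefore
$$G_\xi=\{Z\subseteq n\times\xi:Z\cup(n\times[\xi,\delta))\in F_\xi\}$$
does not contain $\emptyset$, and it is a proper filter on $n\times\xi$. Now let $Y'\in\mathcal F$. By Claim A and upward closure of $F_\xi$, $Y'\cap(n\times\xi)\in G_\xi$ for a.e. $\xi$ mod $U$.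

Let $G=[\langle G_\xi\rangle]_U\in M=\operatorname{Ult}(V,U)$. This is a proper filter on $n\times\delta$. By (1), $Y'=[\xi\mapsto Y'\cap(n\times\xi)]_U\in G$ for each $Y'\in\mathcal F$, so $\mathcal F\subseteq G$. The sets $(n\setminus\{i\})\times\delta$ for $i<n$ have empty intersection, so for some $i<n$ we have $(n\setminus\{i\})\times\delta\notin G$. Then
$$\{Z\subseteq\delta:(\{i\}\times Z)\cup((n\setminus\{i\})\times\delta)\in G\}$$
is an element of $M$ and a proper filter on $\delta$. It contains $W_i$, because for $Z\in W_i$ the set $(\{i\}\times Z)\cup((n\setminus\{i\})\times\delta)$ is in $\mathcal F\subseteq G$. Since $W_i$ is an ultrafilter, the filter equals $W_i$. So $W_i\in M$, that is, $W_i\triangleleft U$, a contradiction. $\square$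

**Claim C.** If $B\subseteq\kappa$ and $B\in V[H\upharpoonright Y]$ for all $Y\in\mathcal F$, then $B\in V[A]$.

**Proof.** We define $B$ from $A$ by asking what is forced by conditions that look like $H$ modulo $\mathcal F$. For $Y\in\mathcal F$ choose a $Q_Y$-name $\sigma_Y\in V$ with $\sigma_Y^{H\upharpoonright Y}=B$. As $|\mathcal F|\le2^\delta<\kappa$, (a) gives $\langle\sigma_Y:Y\in\mathcal F\rangle\in V$. Since $Q$ is ${<}\kappa$-closed, the conditions deciding all the statements "$\sigma_Y^{\dot H\upharpoonright Y}=\sigma_I^{\dot H}$" ($Y\in\mathcal F$) are dense. As all these statements are true in $V[H]$, some $f^*\in H$ forces all of them. Let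
$$B^*=\{\alpha<\kappa:\exists g\in Q\ (g\le f^*,\ [g]=a_{\mathrm{lh}(g)},\ g\Vdash_Q\alpha\in\sigma_I)\}\in V[A].$$

We show $B=B^*$. If $\alpha\in B$, some $g\le f^*$ in $H$ forces $\alpha\in\sigma_I$. Since $g=H|\mathrm{lh}(g)$, we have $[g]=a_{\mathrm{lh}(g)}$ and $\alpha\in B^*$.

Conversely, let $g$ witness $\alpha\in B^*$ and suppose $\alpha\notin B$. Choose $h\in H$ with $h\le f^*$, $h\Vdash\alpha\notin\sigma_I$ and $\mathrm{lh}(h)\ge\mathrm{lh}(g)$. Since $h=H|\mathrm{lh}(h)$ and $g\sim H|\mathrm{lh}(g)$, the set $Y=\{t:g(t)=h(t)\upharpoonright\mathrm{lh}(g)\}$ is in $\mathcal F$. Let $g'(t)=h(t)$ for $t\in Y$, and for $t\notin Y$ let $g'(t)$ be $g(t)$ extended by zeros to length $\mathrm{lh}(h)$. Then $g'\le g\le f^*$. By the choice of $f^*$,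
$$g'\Vdash_Q\alpha\in\sigma_Y^{\dot H\upharpoonright Y}\qquad\text{and}\qquad h\Vdash_Q\alpha\notin\sigma_Y^{\dot H\upharpoonright Y}.$$
Then $g'\upharpoonright Y\Vdash_{Q_Y}\alpha\in\sigma_Y$. Otherwise some $k\le g'\upharpoonright Y$ in $Q_Y$ forces $\alpha\notin\sigma_Y$, and extending $g'$ to agree with $k$ on $Y$ and by zeros elsewhere gives a condition below $g'$ forcing $\alpha\notin\sigma_Y^{\dot H\upharpoonright Y}$. In the same way $h\upharpoonright Y\Vdash_{Q_Y}\alpha\notin\sigma_Y$. But $g'\upharpoonright Y=h\upharpoonright Y$, a contradiction. $\square$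

**End of Step 3.** We put the thread into $V[A]$. Let $Y\in\mathcal F$. For every $\xi\in T$ we have $B_\xi\in V[H\upharpoonright Y]$. The sequence $\langle B_\xi:\xi\in T\rangle$ is a ${<}\kappa$-sequence in $V[H]$ of elements of $V[H\upharpoonright Y]$, so by the last part of (a) it is in $V[H\upharpoonright Y]$. Note that $T\in V$. Code the sequence by a subset of $\kappa$, through a bijection $\delta\times\kappa\to\kappa$ in $V$. As $Y\in\mathcal F$ was arbitrary, Claim C gives $\langle B_\xi:\xi\in T\rangle\in V[A]$. Redefine $B_\xi=\emptyset$ for $\xi\notin T$. As $T\in U$, the result is a thread in $V[A]$, and Lemma 3 gives $U\notin\mathrm{Fr}_\kappa$ in $V[A]$.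

Steps 1–3 prove Theorem 3. $\blacksquare$

**Remark.** Suppose $\delta$ has only finitely many normal ultrafilters and $\kappa$ is as in Theorem 3. Then every $\triangleleft$-upward closed set of normal ultrafilters on $\delta$ equals $\mathrm{Fr}_\kappa$ in some generic extension with no new ${<}\kappa$-sequences of ground model elements. For a nonempty set, let $W_0,\dots,W_{n-1}$ list it and apply Theorem 3. For the empty set, force with $\operatorname{Add}(\kappa,1)$ and apply Lemma 4.

## Theorem 2: two normal ultrafilters and a prepared weakly compact cardinal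

Let $\delta$ be measurable and $\kappa>\delta$ weakly compact. To apply Theorem 3 usefully we need two distinct normal ultrafilters on $\delta$, and an inaccessible $\kappa$ whose weak compactness is forced by $\operatorname{Add}(\kappa,1)$. We use the following preservation fact.

**Lemma 5 (Lévy–Solovay).** If $\kappa$ is weakly compact and $|\mathbb P|<\kappa$, then $\mathbb P$ forces $\kappa$ to be weakly compact.

**Proof.** Let $c\colon[\kappa]^2\to2$ be in $V[G]$ with name $\dot c$. In $V$ colour $\{\alpha,\beta\}$ by $\{(p,k)\in\mathbb P\times2:p\Vdash\dot c(\alpha,\beta)=k\}$. There are fewer than $\kappa$ colours, so there is $T\in[\kappa]^\kappa$ all of whose pairs have the same colour. Fix one pair from $T$. Some $p\in G$ decides its $\dot c$-value, say as $k$. Then $(p,k)$ is in the common colour, so $c$ is constantly $k$ on $[T]^2$. As $|\mathbb P|<\kappa$, $\kappa$ is still a cardinal and $|T|=\kappa$. $\square$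

**Step 1: arranging $2^\delta=\delta^+$.** Step 2 has to meet all dense sets of an ultrapower in $\delta^+$ steps, and this makes it possible. Force with $\operatorname{Add}(\delta^+,1)$. It adds no $\delta$-sequences, so $\delta$ stays measurable. By density, for every $x\subseteq\delta$ some block $[\delta\cdot\nu,\delta\cdot\nu+\delta)$ of the generic subset of $\delta^+$ is a copy of $x$, so $2^\delta=\delta^+$. The forcing has size $2^\delta<\kappa$, so $\kappa$ stays weakly compact by Lemma 5. Call the result $V$.

**Step 2: two normal ultrafilters (Kunen–Paris method).** We lift one ultrapower embedding in two ways. Let $j=j_U\colon V\to M$ for a normal $U$ on $\delta$. Let $S$ be the set of inaccessible $\alpha<\delta$ that are not limits of inaccessibles. It is unbounded in $\delta$: for $\mu<\delta$ the least inaccessible above $\mu$ is below $\delta$ and in $S$. Let $\mathbb P$ be the set of functions $p$ with $\operatorname{dom}(p)\subseteq S$, $p(\alpha)\in\operatorname{Add}(\alpha,1)$, and $\sup(\operatorname{dom}(p)\cap\mu)<\mu$ for all inaccessible $\mu\le\delta$, ordered by coordinatewise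 extension. The case $\mu=\delta$ shows that domains are bounded in $\delta$, so $\mathbb P\subseteq V_\delta$, $|\mathbb P|=\delta$ and $j\upharpoonright\mathbb P=\mathrm{id}$.

In $M$, $\delta$ is an inaccessible limit of inaccessibles, so $\delta\notin j(S)$, while $j(S)\cap\delta=S$. For $p\in j(\mathbb P)$, $\operatorname{dom}(p)\cap\delta$ is bounded in $\delta$, so $p\upharpoonright\delta\in\mathbb P$. Hence $j(\mathbb P)\cong\mathbb P\times\mathbb P_{\mathrm{tail}}$, where $\mathbb P_{\mathrm{tail}}$ consists of the conditions with domain in $j(S)\setminus(\delta+1)$. The forcing $\mathbb P_{\mathrm{tail}}$ is closed in $M$ under descending sequences of length $\le\delta$. Coordinatewise unions work, because every relevant $\alpha$ and every relevant inaccessible $\mu$ of $M$ is above $\delta$ and regular in $M$. As ${}^\delta M\subseteq M$, it is closed under such sequences in $V$ as well. The number of its dense subsets lying in $M$ is at most $|j(2^\delta)|\le(2^\delta)^\delta=\delta^+$, since $|j(\mathbb P)|=j(\delta)$ in $M$.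

Let $\alpha^*=\min(j(S)\setminus(\delta+1))$. For $e\in\{0,1\}$, start with the condition $\{(\alpha^*,\{(0,e)\})\}$ and meet these dense sets in $\delta^+$ steps, taking lower bounds at limits. This gives in $V$ an $M$-generic filter $H^e\subseteq\mathbb P_{\mathrm{tail}}$ containing $\{(\alpha^*,\{(0,e)\})\}$.

Let $G$ be $\mathbb P$-generic over $V$. Then $G$ is generic over $M[H^e]\subseteq V$, so $G\times H^e$ is $M$-generic for $j(\mathbb P)$. Since $j[G]=G$, the embedding $j$ lifts to $j^e\colon V[G]\to M[G\times H^e]$, given by $j^e(\sigma^G)=j(\sigma)^{G\times H^e}$. Applying this to the set of nice names for subsets of $\delta$, on which $j$ is a set in $V$, we see that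
$$U^e=\{X\in \mathcal P(\delta)^{V[G]}:\delta\in j^e(X)\}$$
is an element of $V[G]$. As $j^e$ has critical point $\delta$, $U^e$ is a normal ultrafilter in $V[G]$. Let $G_\alpha=\bigcup\{p(\alpha):p\in G,\ \alpha\in\operatorname{dom}(p)\}$ and
$$X=\{\xi<\delta:G_\alpha(0)=1\text{ for }\alpha=\min(S\setminus(\xi+1))\}.$$
Then $\delta\in j^e(X)$ if and only if the $\alpha^*$-coordinate of $G\times H^e$ takes value $1$ at $0$, that is, if and only if $e=1$. So $X\in U^1\setminus U^0$, and $U^0\ne U^1$. As $|\mathbb P|<\kappa$, $\kappa$ is still weakly compact. Rename $V[G]$ as $V$.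

**Step 3: making $\operatorname{Add}(\kappa,1)$ preserve weak compactness (argument of Silver and Kunen).** Add generic subsets to inaccessibles below $\kappa$ first, so that one further generic subset of $\kappa$ fits into the image of the preparation. Let $R_\kappa$ be the Easton-support iteration that forces with $\operatorname{Add}(\alpha,1)$ (as computed at stage $\alpha$) at each inaccessible $\alpha\in(\delta,\kappa)$ and trivially elsewhere. Direct limits are taken at inaccessible stages and inverse limits at other limit stages. We use these textbook facts.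

- (R1) Up to isomorphism, $R_\alpha\in V_\kappa$ for all $\alpha<\kappa$, and $R_\kappa$, the direct limit, is a subset of $V_\kappa$.
- (R2) For inaccessible $\alpha\in(\delta,\kappa)$, $R_\kappa$ factors as $R_{\alpha+1}$ followed by a tail that is forced to be ${\le}\alpha$-closed. Also, $R_\kappa$ is ${<}\alpha_0$-closed for the first inaccessible $\alpha_0>\delta$.
- (R3) $R_\kappa$ is $\kappa$-c.c., because $\kappa$ is Mahlo.

Let $G$ be $R_\kappa$-generic over $V$. By (R2), $R_\kappa$ adds no subsets of $2^\delta<\alpha_0$, so the normal ultrafilters on $\delta$ are unchanged. Also, $\kappa$ is inaccessible in $V[G]$. It is regular by (R3). If $\mu<\kappa$, take an inaccessible $\alpha\in(\delta,\kappa)$ above $\mu$; by (R2) all subsets of $\mu$ in $V[G]$ are in the extension by $R_{\alpha+1}$, a forcing of size ${<}\kappa$, so $2^\mu<\kappa$.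

Let $h$ be $\operatorname{Add}(\kappa,1)^{V[G]}$-generic over $V[G]$. This forcing is ${<}\kappa$-closed in $V[G]$, so $\kappa$ is inaccessible in $V[G][h]$. It remains to prove the tree property there. Let $T\in V[G][h]$ be a $\kappa$-tree with underlying set $\kappa$. It has an $\operatorname{Add}(\kappa,1)$-name $\tau\in V[G]$ of hereditary size at most $\kappa$, so $\tau$ is coded by a subset $E$ of $\kappa$ in $V[G]$, and $E$ has a nice $R_\kappa$-name $\dot E\subseteq\kappa\times R_\kappa$ in $H(\kappa^+)$. As $\kappa^{<\kappa}=\kappa$, there is $N\prec H(\kappa^+)$ with $|N|=\kappa$, ${}^{<\kappa}N\subseteq N$ and $\kappa\cup\{\kappa,R_\kappa,\dot E\}\subseteq N$. It is transitive, since every element of $H(\kappa^+)$ of $N$ is the image of $\kappa$ under a function in $N$ (or empty). Also $N\models\mathrm{ZFC}^-$ and $V_\kappa\subseteq N$.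

By weak compactness there is an elementary embedding $i_0$ from $N$ into a transitive model, with critical point $\kappa$. Let $D=\{X\in \mathcal P(\kappa)\cap N:\kappa\in i_0(X)\}$, an $N$-normal $N$-ultrafilter. Let $i\colon N\to N'$ be the ultrapower of $N$ by $D$, formed with functions in $N$. It is well-founded because it embeds into the target of $i_0$, so take $N'$ transitive. Then $i$ has critical point $\kappa$, $|N'|=\kappa$, and every element of $N'$ is $i(F)(\kappa)$ for some function $F\in N$ on $\kappa$. Moreover ${}^{<\kappa}N'\subseteq N'$. Given $\langle i(F_\nu)(\kappa):\nu<\mu\rangle$ with $\mu<\kappa$, we have $\langle F_\nu:\nu<\mu\rangle\in N$, so $\langle i(F_\nu):\nu<\mu\rangle=i(\langle F_\nu:\nu<\mu\rangle)\in N'$, and evaluating at $\kappa$ puts the sequence into $N'$.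

Since $i\upharpoonright V_\kappa=\mathrm{id}$ and $V_\kappa^{N'}=V_\kappa$, the iteration $i(R_\kappa)$ agrees with $R_\kappa$ below $\kappa$. As $\kappa$ is inaccessible in $N'$, its stage $\kappa$ is the direct limit $R_\kappa$, and the next factor is $\operatorname{Add}(\kappa,1)$. So in $N'$
$$i(R_\kappa)=R_\kappa*\operatorname{Add}(\kappa,1)*\dot R_{\mathrm{tail}}.$$

We now build generics for the three factors. First, $N'[G]$ is closed under ${<}\kappa$-sequences in $V[G]$. Let $\dot x$ be a name and let $p\in G$ force it to be a function from $\mu<\kappa$ to $N'[\dot G]$. In $V$, for each $\nu<\mu$ choose a maximal antichain $A_\nu$ below $p$ and names $\sigma_{\nu,q}\in N'$ with $q\Vdash\dot x(\nu)=\sigma_{\nu,q}$ for $q\in A_\nu$. By (R3) these data have size ${<}\kappa$, and $A_\nu\subseteq V_\kappa\subseteq N'$. So the data are in $N'$, and they and $G$ determine $\dot x^G$ in $N'[G]$. The same argument applies to $N[G]$. In particular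
$$\operatorname{Add}(\kappa,1)^{N[G]}=\operatorname{Add}(\kappa,1)^{N'[G]}=\operatorname{Add}(\kappa,1)^{V[G]},$$
so $h$ is generic over $N[G]$ and over $N'[G]$.

Next, $N'[G][h]$ is closed under ${<}\kappa$-sequences in $V[G][h]$: given such a sequence, choose names in $N'[G]$ for its entries. The sequence of names is in $V[G]$, because $h$ adds no ${<}\kappa$-sequences over $V[G]$. Hence it is in $N'[G]$, and it can be evaluated in $N'[G][h]$.

In $N'[G][h]$, which has size $\kappa$, the forcing $R_{\mathrm{tail}}$ is ${\le}\kappa$-closed. So in $V[G][h]$ we can meet all its dense sets from $N'[G][h]$ in $\kappa$ steps. At a limit step below $\kappa$ the sequence of earlier conditions is in $N'[G][h]$ and has a lower bound there. This gives a generic $G_{\mathrm{tail}}\in V[G][h]$ over $N'[G][h]$.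

As $i(p)=p$ for $p\in R_\kappa$, we have $i[G]\subseteq G*h*G_{\mathrm{tail}}$, so $i$ lifts to
$$i\colon N[G]\to N'':=N'[G*h*G_{\mathrm{tail}}].$$
Choosing names in $N'[G][h]$ shows, as before, that $N''$ is closed under ${<}\kappa$-sequences in $V[G][h]$. Now $\bigcup h\colon\kappa\to2$ is in $N''$ and has size $\kappa<i(\kappa)$, so it is a condition in $\operatorname{Add}(i(\kappa),1)^{N''}$. This forcing is ${<}i(\kappa)$-closed in $N''$, and $|N''|=\kappa$. So in $\kappa$ steps we build, in $V[G][h]$, an $N''$-generic $h^*$ containing $\bigcup h$. Each $s\in h$ has size ${<}\kappa$ and bounded domain, so $i(s)=s\subseteq\bigcup h$, and thus $i[h]=h\subseteq h^*$. Hence $i$ lifts to $i\colon N[G][h]\to N''[h^*]$.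

Finally, $N[G]$ contains $E$ and hence, decoding, $\tau$; so $T\in N[G][h]$. For $\alpha<\kappa$ the level $T_\alpha$ is a bounded subset of $\kappa$, so level $\alpha$ of $i(T)$ is $i(T_\alpha)=T_\alpha$, and the orders of $T$ and $i(T)$ agree on nodes below $\kappa$. The tree $i(T)$ has height $i(\kappa)>\kappa$. A node on its level $\kappa$ has as predecessors a cofinal branch of $T$, which lies in $N''[h^*]\subseteq V[G][h]$. So $\kappa$ has the tree property in $V[G][h]$ and is weakly compact there. As $h$ was arbitrary, in $V[G]$ the cardinal $\kappa$ is inaccessible and $\operatorname{Add}(\kappa,1)$ forces it to be weakly compact.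

**Step 4: applying Theorem 3.** Rename $V[G]$ as $V$. There are two distinct normal ultrafilters on $\delta$, and $\kappa$ is as in Theorem 3. Since $\triangleleft$ is well-founded by (4), the two ultrafilters are not each below the other, so we can name them $U_0\ne U_1$ with $U_1\not\triangleleft U_0$. Apply Theorem 3 with $n=1$ and $W_0=U_1$. In the resulting model some unbounded subset of $\kappa$ is fresh over $\operatorname{Ult}(V,U_1)$, because $W_0=U_1$. No unbounded subset of $\kappa$ is fresh over $\operatorname{Ult}(V,U_0)$, because $U_1\ne U_0$ and $U_1\not\triangleleft U_0$. So $\lambda=\kappa$, which is still inaccessible, is as required. $\blacksquare$
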